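\title{Partitioning dense digraphs into highly connected parts}

\begin{abstract}
Let $D$ be a digraph on $n$ vertices in which every vertex is joined by an arc to at least $n-l$ other vertices. We prove that if $D$ is strongly $10^8(kt+l)$-connected, then its vertex set has a partition into $t$ parts such that each part induces a strongly $k$-connected digraph and the arcs between different parts form a strongly $k$-connected digraph as well. This proves a conjecture from a paper of Qi, Yan and Zhou, in which the connectivity asked for is $c\cdot ktl$. Two examples show that the dependence on $kt$ is of the right order and that some dependence on $l$, at least about $\frac12\log_2 l$, is unavoidable. The proof reserves a shortest system of paths from vertices of large in-degree to vertices of large out-degree, colors most of the remaining vertices at random, and repairs the few vertices at which the random coloring fails.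
\end{abstract}

\section{Introduction}\label{sec:intro}

Digraphs in this paper are finite and have no loops or parallel arcs; two vertices may be joined by arcs in both directions. We write $x\to y$ if there is an arc from $x$ to $y$, and $N^+(v)=\{y: v\to y\}$, $N^-(v)=\{x: x\to v\}$, $d^\pm(v)=|N^\pm(v)|$. Paths and walks are directed. Further, $\mathbb N=\{1,2,\dots\}$, $[r]=\{1,\dots,r\}$ and $\log=\log_2$.

A digraph is \emph{strongly connected} if it has a path from $x$ to $y$ for every ordered pair of distinct vertices $x,y$. It is \emph{strongly $k$-connected} if it has at least $k+1$ vertices and remains strongly connected after deleting any set of at most $k-1$ vertices. In such a digraph every vertex $v$ has $d^+(v)\ge k$: otherwise deleting $N^+(v)$ leaves at least two vertices, and $v$ reaches no other vertex. In the same way $d^-(v)\ge k$.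

Two distinct vertices are \emph{neighbors} if at least one arc joins them and \emph{non-neighbors} otherwise. Put
\[
\delta(D)=\min_{v\in V(D)}|N^+(v)\cup N^-(v)|.
\]
If $D$ has $n$ vertices, the condition $\delta(D)\ge n-l$ says that every vertex has at most $l-1$ non-neighbors. For $l=1$ every pair of vertices is joined; this class contains all tournaments, the digraphs with exactly one arc between any two vertices. Thus $l$ measures how far $D$ is from containing a spanning tournament.

For $U\subseteq V(D)$ let $D[U]$ be the subdigraph induced by $U$. For pairwise disjoint sets $V_1,\dots,V_t$ let $D[V_1,\dots,V_t]$ be the subdigraph with vertex set $V_1\cup\dots\cup V_t$ whose arcs are the arcs of $D$ that join two different sets $V_i,V_j$.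

\begin{definition}\label{def:partition}
A \emph{strong $(k,t)$-partition} of $D$ is a partition $V_1,\dots,V_t$ of $V(D)$ such that each of $D[V_1],\dots,D[V_t]$ and $D[V_1,\dots,V_t]$ is strongly $k$-connected.
\end{definition}

Every arc of $D$ lies in exactly one of these $t+1$ digraphs. So the definition asks to split the connectivity of $D$ into $t$ vertex-disjoint pieces and one spanning piece made of the arcs that the first $t$ pieces do not use. The question is how much connectivity of $D$, as a function of $k$, $t$ and $l$, guarantees such a partition. Qi, Yan and Zhou \cite{QYZ} proved that there is an absolute constant $c_0>0$ such that for all $k,l\in\mathbb N$ and $t\ge2$, every strongly $c_0k^3l^2t^2\log(2kl)$-connected digraph $D$ of order $n$ with $\delta(D)\ge n-l$ has a strong $(k,t)$-partition. The following conjecture comes from the same paper.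

\medskip
\noindent\textbf{Conjecture} (\cite{QYZ})\textbf{.} \emph{There is a constant $c>0$ such that for all $k,l\in\mathbb N$ and all integers $t\ge2$, every strongly $c\cdot ktl$-connected digraph $D$ of order $n$ with $\delta(D)\ge n-l$ has a strong $(k,t)$-partition.}
\medskip

For $l=1$ the order $kt$ is what one would guess. In a strong $(k,t)$-partition every vertex has $k$ out-neighbors in its own part and $k$ outside it. If the parts are chosen uniformly at random, a vertex of out-degree $K$ expects $K/t$ out-neighbors in its own part, so the degree conditions become typical when $K$ is a large multiple of $kt$. We prove that connectivity of this order suffices, and that $l$ costs only an additive term.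

\begin{theorem}\label{thm:main}
Let $k,l\ge1$ and $t\ge2$ be integers. Every strongly $10^8(kt+l)$-connected digraph $D$ of order $n$ with $\delta(D)\ge n-l$ has a vertex partition $V_1,\dots,V_t$ such that $D[V_1],\dots,D[V_t]$ and $D[V_1,\dots,V_t]$ are all strongly $k$-connected.
\end{theorem}

Since $kt\le ktl$ and $l\le ktl$, we have $kt+l\le 2ktl$, and the conjecture holds with $c=2\cdot10^8$. In the other direction we have the following examples.

\begin{proposition}\label{prop:lower}
\begin{enumerate}
\item[(a)] For all $k\ge1$ and $t\ge2$ there is a strongly $(kt+\lfloor t/2\rfloor-1)$-connected tournament whose vertex set cannot be partitioned into $t$ sets inducing strongly $k$-connected subdigraphs.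
\item[(b)] For every $s\ge1$ there is, with $l=\binom{2s-1}{s}\le4^{s-1}$, a strongly $s$-connected digraph $D$ of order $n$ with $\delta(D)\ge n-l$ that has no strong $(1,2)$-partition.
\end{enumerate}
\end{proposition}

By (a), connectivity $kt$ is not enough even for tournaments, so the dependence on $kt$ in Theorem~\ref{thm:main} is of the right order. In (b) we have $s\ge1+\frac12\log l$, so some dependence on $l$, at least about $\frac12\log l$, is unavoidable; in particular, without the hypothesis on $\delta(D)$ no amount of connectivity forces a strong $(1,2)$-partition. We do not determine the exact dependence on $l$.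

Section~\ref{sec:lower} proves Proposition~\ref{prop:lower}. Section~\ref{sec:idea} shows the mechanism behind Theorem~\ref{thm:main} for $l=1$. The proof itself occupies Sections~\ref{sec:tools}--\ref{sec:verify}.

\section{Two lower bounds}\label{sec:lower}

\begin{proof}[Proof of Proposition~\ref{prop:lower}(a)]
Let $r=kt+\lfloor t/2\rfloor-1$ and take the tournament on $\mathbb Z_{2r+1}$ with $i\to i+1,\dots,i+r$. Delete at most $r-1$ vertices. For each remaining $x$, the next remaining vertex in the cyclic order is one of $x+1,\dots,x+r$, so $x$ sends an arc to it. The remaining vertices therefore lie on one directed cycle, and the tournament is strongly $r$-connected.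

A strongly $k$-connected tournament on $N$ vertices has all out-degrees at least $k$, so $\binom N2\ge kN$ and $N\ge2k+1$. Since $2r+1=2kt+2\lfloor t/2\rfloor-1<t(2k+1)$, there is no room for $t$ disjoint strongly $k$-connected subtournaments.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lower}(b)]
Take a set $Z$ of $2s-1$ vertices and one further vertex $x_H$ for every $s$-subset $H$ of $Z$. Every $z\in Z$ sends an arc to every other vertex, and $x_H$ sends arcs to the vertices of $H$. After deleting at most $s-1$ vertices, some vertex of $Z$ survives, every surviving $x_H$ has a surviving out-neighbor in $Z$, and every surviving vertex of $Z$ sends arcs to all other vertices. Since also $n=2s-1+l\ge s+1$, the digraph is strongly $s$-connected. The only non-neighbors are pairs $x_H,x_{H'}$, so $\delta(D)\ge n-l$. From $\binom{2s-1}{s}=\binom{2s-1}{s-1}$ we get $2l\le2^{2s-1}$, that is, $l\le4^{s-1}$.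

Suppose that $V_1,V_2$ is a strong $(1,2)$-partition. Then every vertex has an out-neighbor in its own part and an out-neighbor in the other part. One of the parts contains an $s$-subset $H$ of $Z$, and then all out-neighbors of $x_H$ lie in one part, a contradiction.
\end{proof}

\section{The idea for $l=1$}\label{sec:idea}

We think of a partition as a coloring of the vertices. A random coloring treats degrees well, but strong connectivity may depend on paths of unbounded length, and these it destroys.

\begin{example}\label{ex:layers}
Let $N\ge3$ and let $C_1,\dots,C_N$ be disjoint nonempty sets, the layers. Join any two vertices of a layer in both directions, put all arcs from $C_{i+1}$ to $C_i$, and all arcs from $C_i$ to $C_j$ for $j\ge i+2$. Any two vertices are neighbors, so $l=1$. The digraph is strongly connected: from any vertex descend layer by layer to $C_1$, jump to any vertex of $C_N$, and descend to the target. Hence, if all layers have $\kappa$ vertices, the digraph is strongly $\kappa$-connected.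

A path can move down only one layer at a time. So if a color occurs in $C_i$ and $C_r$ but not in $C_j$, where $i<j<r$, its class is not strongly connected. In a uniformly random $t$-coloring the layers miss color $1$ independently with probability $(1-1/t)^\kappa\in(0,1)$. For fixed $\kappa$ and $t$ the random coloring therefore fails with probability tending to $1$ as $N\to\infty$.

By hand a strong $(k,t)$-partition is easy to find when $\kappa\ge kt$: use every color at least $k$ times in every layer. Each color class is again layered, with layers of size at least $k$, so it is strongly $k$-connected. For the arcs between different classes, delete at most $k-1$ vertices; every layer still contains colors $1$ and $2$. From any $x$ descend to $C_1$, changing color at each step, jump to a vertex of $C_N$ of color $1$ or $2$, and move inside $C_N$ to the other of these two colors. So $x$ reaches vertices $v_1,v_2\in C_N$ of colors $1,2$. If the target $y$ lies in $C_N$, one of $v_1,v_2$ has a color different from that of $y$ and sends an arc to it. If $y\in C_j$ with $j<N$, descend to $C_{j+1}$ alternating between colors $1$ and $2$, and start at $v_1$ or $v_2$ so as to arrive with a color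 different from that of $y$.
\end{example}

With layers of size $\kappa$, the in-degree of a vertex of $C_i$ is $i\kappa-1$ for $2\le i\le N-1$, and it is $2\kappa-1$ on $C_1$ and $(N-1)\kappa-1$ on $C_N$. So the long paths that the coloring must protect run from vertices of large in-degree to vertices of large out-degree. Some must be monochromatic and some must alternate between two colors, with control of parity. This suggests the following scheme. Let $G$ be a digraph with at least $k+1$ vertices. Suppose that for every set $\Delta$ of at most $k-1$ vertices and all $x,y\notin\Delta$ there are $k$ disjoint paths in $G$ such that each one $Q$ of them that avoids $\Delta$, with first vertex $b_Q$ and last vertex $a_Q$, extends to a walk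
\begin{equation}\label{eq:route}
x\leadsto b_Q\ \overset{Q}{\leadsto}\ a_Q\leadsto y
\end{equation}
in $G-\Delta$. Since one of the $k$ paths does avoid $\Delta$, the digraph $G$ is strongly $k$-connected. We shall reserve and color the paths $Q$ in advance, with $b_Q$ of large in-degree and $a_Q$ of large out-degree, and obtain the short walks $x\leadsto b_Q$ and $a_Q\leadsto y$ from a random coloring of the rest. Two observations make this work.

\subsection*{Vertices of large in-degree are reached in three steps}

\begin{lemma}\label{lem:compare}
Let $D$ be a digraph in which every vertex has at most $l-1$ non-neighbors. Let $w\ne b$ be vertices with $w\not\to b$ and $d^-(b)\ge d^-(w)$. Then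
\[
|N^+(w)\cap N^-(b)|\ge|N^-(w)\setminus N^-(b)|-(l-1).
\]
\end{lemma}

\begin{proof}
Subtracting $|N^-(b)\cap N^-(w)|$ from both sides of $d^-(b)\ge d^-(w)$ gives $|N^-(b)\setminus N^-(w)|\ge|N^-(w)\setminus N^-(b)|$. A vertex $z\in N^-(b)\setminus N^-(w)$ differs from $w$, because $w\notin N^-(b)$, and it sends no arc to $w$. Hence $w\to z$ unless $z$ is one of the at most $l-1$ non-neighbors of $w$.
\end{proof}

Let $b$ be a vertex of maximum in-degree in a tournament. If $w\ne b$ and $w\not\to b$, then $b\in N^-(w)\setminus N^-(b)$, and the lemma gives a path $w\to z\to b$. This single path would not survive a random coloring, but one more step produces many walks. Let $v$ have out-degree $d$, let $W=N^+(v)\setminus\{b\}$, and split $W$ into $W_1=W\cap N^-(b)$ and $W_2=W\setminus N^-(b)$. Every arc $w\to z$ inside $W_1$ gives a walk $v\to w\to z\to b$, so there are at least $\binom{|W_1|}2$ such walks. A vertex $w\in W_2$ with $r$ in-neighbors in $W_2$ has, by the lemma, at least $r$ paths $w\to z\to b$; summing over $w$ gives at least $\binom{|W_2|}2$ walks. One of $W_1,W_2$ has at least $(d-1)/2$ vertices, so there are about $d^2/8$ walks $v\to w\to z\to b$ or more. Lemma~\ref{lem:three}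 below shows that they are spread out: linearly many $w$ have linearly many $z$. When $d/t$ is much larger than $k$, a random coloring is very likely to give $k$ choices of $w$, each with $k$ choices of $z$, in any two prescribed colors.

\subsection*{Shortest paths do not swallow out-neighborhoods}

The reserved paths may contain most vertices of $D$, and their colors are not random. A vertex whose out-neighbors all lie on them gains nothing from the random coloring. Minimality prevents this. Let $A,B$ be vertex sets in a tournament and let $P=u_1\dots u_L$ be a shortest path from $B$ to $A$. Consider a vertex $v\notin B\cup V(P)$.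
\begin{itemize}
\item If some $g\in B\setminus V(P)$ has $g\to v$, then the out-neighbors of $v$ on $P$ are among $u_1,u_2,u_3$. Indeed, if $v\to u_q$ with $q\ge4$, then $g\,v\,u_q\dots u_L$ has $L-q+3<L$ vertices.
\item Otherwise $v$ sends arcs to all of $B\setminus V(P)$.
\end{itemize}
In the first case the out-neighborhood of $v$ is almost untouched by $P$; in the second, $v$ needs only its arcs to $B$. In the same way a vertex of $B\setminus V(P)$ has out-neighbors on $P$ only among $u_1,u_2$, and therefore every $u_q$ with $q\ge3$ sends arcs to all of $B\setminus V(P)$. In Example~\ref{ex:layers} with $B=C_N$ and $A=C_1$, the path $P$ has one vertex in each layer; a vertex of $C_{N-1}$ off $P$ has the out-neighbors $u_2,u_3$ on $P$, and all vertices of $C_1,\dots,C_{N-2}$ send arcs to all of $B$.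

The dichotomy says nothing about $u_1$ and $u_2$; Section~\ref{sec:core} enlarges $B$ to deal with them. Two more difficulties appear later. For $l>1$ a vertex in the second case may miss all vertices of $B$ of its own color (Section~\ref{sec:links}). And with connectivity of order $kt+l$, the probability that the random coloring fails at a given vertex is of the form $e^{-ck}$, which does not decrease with $t$; so some vertices and some colors may fail, and the coloring has to be repaired (Sections~\ref{sec:random} and~\ref{sec:repair}).

\section{Constants and tools}\label{sec:tools}

From now on $k,l,t$ and $D$ are as in Theorem~\ref{thm:main}, and $N^\pm,d^\pm$ refer to $D$. Put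
\[
\nu=kt+l,\qquad h=10^4\nu,\qquad K=10^4h=10^8\nu,\qquad m=h/10=10^3\nu .
\]
Then $D$ is strongly $K$-connected, so $n\ge K+1$ and $d^\pm(v)\ge K$ for all $v$. There are three scales: sets that are chosen one vertex at a time have size $O(\nu)$, the hub sets have size of order $h$, and degrees are at least $K$. Note that $\nu\ge3$, $l\le\nu$ and $k\le\nu/t$.

Reversing all arcs of $D$ gives a digraph with the same hypotheses. All our objects come in pairs that are exchanged by this reversal. The \emph{mirror image} of a definition or statement is the one obtained by applying it to the reversed digraph.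

The hypothesis on $\delta(D)$ enters through Lemma~\ref{lem:compare}, through the next lemma, and through the bound $l-1$ on the number of non-neighbors of a vertex.

\begin{lemma}\label{lem:count}
Let $U\subseteq V(D)$ with $|U|=N\ge1$.
\begin{enumerate}
\item[(a)] If $N\ge3l$, then at least $N/6$ vertices of $U$ have at least $N/6$ out-neighbors in $U$.
\item[(b)] For $x\ge0$, at most $2x+l$ vertices of $U$ have at most $x$ out-neighbors in $U$.
\item[(c)] For $x>0$, fewer than $Nl/x$ vertices of $D$ have more than $x$ non-neighbors in $U$.
\item[(d)] If $\theta>0$ and $e^{-K/\theta}\le\frac12$, then $\sum_{v\in V(D)}e^{-d^+(v)/\theta}\le20Ke^{-K/\theta}$.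
\end{enumerate}
The mirror images of (a), (b) and (d) hold as well.
\end{lemma}

\begin{proof}
A set of $N$ vertices contains at most $N(l-1)/2$ pairs of non-neighbors, so it spans at least $\binom N2-\frac{N(l-1)}2=\frac{N(N-l)}2$ arcs.

(a) For $N\ge3l$ this is at least $N^2/3$. If the claim failed, $D[U]$ would have fewer than $\frac N6\cdot N+N\cdot\frac N6=N^2/3$ arcs.

(b) If $N_0\ge1$ vertices have this property, they span at most $N_0x$ arcs, so $N_0(N_0-l)/2\le N_0x$.

(c) If $r$ vertices have this property, counting pairs of non-neighbors from $U$ gives $rx\le N(l-1)<Nl$.

(d) Let $y=e^{-K/\theta}$ and group the vertices by the integer $r\ge1$ with $rK\le d^+(v)<(r+1)K$. By (b) with $U=V(D)$, group $r$ has at most $2(r+1)K+l\le5rK$ vertices, each contributing at most $y^r$. The sum is at most $5K\sum_{r\ge1}ry^r=5Ky/(1-y)^2\le20Ky$.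
\end{proof}

Part (d) replaces a union bound over all $n$ vertices: since few vertices have small degree, failure probabilities that decay exponentially in the degree have a sum that does not depend on $n$.

We use three textbook facts. \emph{Menger's theorem}: for vertex sets $S,S'$ in a digraph, the maximum number of pairwise disjoint paths that start in $S$ and end in $S'$ (a single vertex of $S\cap S'$ counts as a path) equals the minimum size of a vertex set that meets all such paths. \emph{Markov's inequality}: $\mathbb P(\xi\ge x)\le\mathbb E\xi/x$ for a random variable $\xi\ge0$ and $x>0$. \emph{Chernoff's bound}: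
\begin{equation}\label{eq:chernoff}
\mathbb P\bigl(\operatorname{Bin}(N,p)\le Np/2\bigr)\le e^{-Np/8}.
\end{equation}
We also need a rounding lemma.

\begin{lemma}\label{lem:round}
Let $c_{ij}\ge0$ for $i\in[r]$, $j\in[M]$. There is a set $J\subseteq[M]$ with $|J|\ge M/4-r-1$ and $\sum_{j\in J}c_{ij}\le\frac14\sum_{j\in[M]}c_{ij}$ for all $i\in[r]$.
\end{lemma}

\begin{proof}
Consider the vectors $z\in[0,1]^M$ with $\sum_jz_j=M/4$ and $\sum_jc_{ij}z_j=\frac14\sum_jc_{ij}$ for all $i$. The vector $(\frac14,\dots,\frac14)$ is one of them. Choose $z$ with the fewest fractional coordinates, that is, coordinates in $(0,1)$. If there were more than $r+1$ of them, some nonzero vector $u$ supported on the fractional coordinates would solve the $r+1$ homogeneous equations $\sum_ju_j=0$ and $\sum_jc_{ij}u_j=0$. Moving from $z$ in direction $u$ until a fractional coordinate reaches $0$ or $1$ would contradict the choice of $z$. So at most $r+1$ coordinates are fractional, and $J=\{j:z_j=1\}$ has $|J|\ge M/4-r-1$. Finally $\sum_{j\in J}c_{ij}\le\sum_jc_{ij}z_j$.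
\end{proof}

\section{Core paths and vertex types}\label{sec:core}

\subsection{The start set and the end set}

Let $B$ be a set of $100h$ vertices of largest in-degree, so $d^-(b)\ge d^-(w)$ whenever $b\in B$ and $w\notin B$. A shortest system of $m$ paths meets its start set only in the $m$ first vertices. Hence a vertex with $h=10m$ out-neighbors in the start set keeps most of them outside the paths, and this is how the first two vertices of each path will be served. Not every vertex has $h$ out-neighbors in $B$, so we add those that do not to the start set, and we set aside the vertices that still fail. Put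
\[
Y_B=\{v\notin B:|N^+(v)\cap B|<h\},\quad S_B=B\cup Y_B,\quad X_B=\{v\in S_B:|N^+(v)\cap S_B|<h\}.
\]
The mirror images are a set $A$ of $100h$ vertices of largest out-degree, $Y_A=\{v\notin A:|N^-(v)\cap A|<h\}$, $S_A=A\cup Y_A$ and $X_A=\{v\in S_A:|N^-(v)\cap S_A|<h\}$. Let
\[
X=X_B\cup X_A,\qquad S_B^*=S_B\setminus X,\qquad S_A^*=S_A\setminus X .
\]

\begin{lemma}\label{lem:start}
\begin{enumerate}
\item[(a)] $|X|\le5h$, and $|S_B^*|,|S_A^*|\ge95h$.
\item[(b)] Every $v\notin X$ has at least $h$ out-neighbors in $S_B$.
\item[(c)] Every $y\in Y_B$ has at least $99h-l$ in-neighbors in $B$.
\end{enumerate}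
The mirror images of (b) and (c) hold as well.
\end{lemma}

\begin{proof}
(a) Lemma~\ref{lem:count}(b) with $U=S_B$ gives $|X_B|\le2h+l$, and its mirror image gives $|X_A|\le2h+l$. So $|X|\le4h+2l\le5h$.
(b) If $v\in S_B$, use $v\notin X_B$. If $v\notin S_B$, then $v\notin B$ and $v\notin Y_B$, so $v$ has $h$ out-neighbors even in $B$.
(c) Among the $100h$ vertices of $B$, fewer than $h$ are out-neighbors of $y$ and fewer than $l$ are non-neighbors of $y$; all others are in-neighbors.
\end{proof}

Part (c) is the reason why $Y_B$ does no harm: a path that starts in $Y_B$ can be extended backward into $B$.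

\subsection{Core paths}

The paths will avoid $X$. This has a price: the shortening argument inserts the vertex $v$ into a path, so it is not available for $v\in X$. Since $X$ is small, we can instead choose the region in which the paths live so that it contains at most a quarter of the neighbors of each vertex of $X$.

Let $D'=D-X$. If fewer than $90h$ vertices are deleted from $D'$, then fewer than $95h\le K$ vertices have been deleted from $D$. The rest is strongly connected and still meets $S_B^*$ and $S_A^*$, so it contains a path from $S_B^*$ to $S_A^*$. By Menger's theorem there are $M=90h$ disjoint paths $R_1,\dots,R_M$ in $D'$ from $S_B^*$ to $S_A^*$. This step and the bounds $n\ge K+1$, $d^\pm(v)\ge K$ are the only uses of the connectivity of $D$.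

Apply Lemma~\ref{lem:round} to the numbers $|N^+(x)\cap V(R_j)|$ and $|N^-(x)\cap V(R_j)|$, with one row for each $x\in X$ and each sign. There are $r\le10h$ rows, and the row sums are at most $d^\pm(x)$ because the paths are disjoint. We get a set of at least $22.5h-10h-1\ge m$ indices; let $J$ be an $m$-subset of it and $V_J=\bigcup_{j\in J}V(R_j)$. Then
\begin{equation}\label{eq:quarter}
|N^\pm(x)\cap V_J|\le d^\pm(x)/4\qquad(x\in X).
\end{equation}

We now minimize, but only over paths that stay in $V_J$ except for two vertices at each end. These two vertices leave room for shortening, and the restriction preserves \eqref{eq:quarter} up to a small error. A path $u_1\dots u_L$ of $D'$ is \emph{admissible} if $u_1\in S_B^*$, $u_L\in S_A^*$, and $u_q\in V_J$ for $3\le q\le L-2$. This notion is its own mirror image, and the paths $R_j$ with $j\in J$ are $m$ disjoint admissible paths. Fix $m$ disjoint admissible paths with the smallest total number of vertices. These are the \emph{core paths}; let $\Gamma$ be the union of their vertex sets. Then $\Gamma\cap X=\emptyset$ and $|\Gamma\setminus V_J|\le4m$. Put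
\[
S_B^\circ=S_B\setminus(X\cup\Gamma),\qquad B^\circ=B\setminus(X\cup\Gamma)=B\cap S_B^\circ,
\]
and define $S_A^\circ$ and $A^\circ$ as the mirror images.

\begin{lemma}\label{lem:short}
Let $u_1\dots u_L$ be a core path.
\begin{enumerate}
\item[(a)] Only $u_1$ lies in $S_B$. Hence $|\Gamma\cap S_B|=m$ and $|B^\circ|\ge94h$.
\item[(b)] If $g\in S_B^\circ$ and $g\to u_q$, then $q\le2$.
\item[(c)] If $g\in S_B^\circ$, $v\notin\Gamma\cup X$ and $g\to v\to u_q$, then $q\le3$.
\end{enumerate}
The mirror images hold for $S_A$ and the last vertices of core paths.
\end{lemma}

\begin{proof}
Suppose that $u_q\in S_B$ with $q\ge2$ in (a), so that $u_q\in S_B^*$ because $\Gamma\cap X=\emptyset$; or $q\ge3$ in (b); or $q\ge4$ in (c). Replace $u_1\dots u_{q-1}$ by the empty path, by $g$, or by $g\,v$, respectively. In each case $q-1$ vertices are replaced by $\rho$ vertices outside $\Gamma\cup X$, where $\rho\le2$ and $\rho<q-1$. The new path lies in $D'$, starts in $S_B^*$, ends in $u_L$, is disjoint from the other core paths and is shorter than the old one. A vertex of the new path in position at least $3$ is some $u_r$, because $\rho\le2$; its new position is $r-(q-1)+\rho<r$, so $r\ge4$. If it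 is not one of the last two vertices, then $r\le L-2$, and so $u_r\in V_J$. Thus the new path is admissible, contrary to minimality. The bound in (a) is $|B^\circ|\ge100h-5h-m$.
\end{proof}

\subsection{Types}

Every vertex gets an out-type. A vertex is
\begin{itemize}
\item \emph{initial} if it is the first or second vertex of a core path;
\item \emph{dominating} if it is not initial, does not lie in $S_B\cup X$, and has no in-neighbor in $S_B^\circ$;
\item \emph{out-free} otherwise.
\end{itemize}
The mirror images are the in-types \emph{terminal} (last or second to last on a core path), \emph{dominated} (not terminal, not in $S_A\cup X$, no out-neighbor in $S_A^\circ$) and \emph{in-free}. There are at most $2m$ initial and at most $2m$ terminal vertices, and all of them lie in $\Gamma$.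

\begin{lemma}\label{lem:types}
\begin{enumerate}
\item[(a)] A dominating vertex sends an arc to each of its neighbors in $S_B^\circ$.
\item[(b)] Every vertex of $\Gamma$ is initial or dominating. Every vertex outside $\Gamma$ is dominating or out-free.
\item[(c)] An out-free vertex $v\notin X$ has at most $3m$ out-neighbors in $\Gamma$. Every out-free vertex $v$ has at least $d^+(v)/2$ out-neighbors outside $\Gamma$.
\item[(d)] Every vertex of $S_B\setminus\Gamma$ is out-free.
\item[(e)] An initial vertex has at least $h-m$ out-neighbors in $S_B\setminus\Gamma$.
\end{enumerate}
The mirror images hold for in-types.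
\end{lemma}

\begin{proof}
(a) Such a neighbor is not an in-neighbor.

(b) A vertex $u_q$ of a core path with $q\ge3$ is not initial, is not in $X$, is not in $S_B$ by Lemma~\ref{lem:short}(a), and has no in-neighbor in $S_B^\circ$ by Lemma~\ref{lem:short}(b). The second statement holds because initial vertices lie in $\Gamma$.

(c) Let $v$ be out-free; by (b), $v\notin\Gamma$. Suppose first that $v\notin X$. If $v\in S_B$, then $v\in S_B^\circ$, and by Lemma~\ref{lem:short}(b) its out-neighbors in $\Gamma$ are initial, so there are at most $2m$. If $v\notin S_B$, then $v$ has an in-neighbor in $S_B^\circ$, since it is not dominating, and Lemma~\ref{lem:short}(c) allows at most three out-neighbors on each core path. In both cases the number is at most $3m\le K/2\le d^+(v)/2$. If $v\in X$, then \eqref{eq:quarter} gives $|N^+(v)\cap\Gamma|\le d^+(v)/4+4m\le d^+(v)/2$, since $4m\le K/4$.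

(d) Such a vertex is not initial, as it is not in $\Gamma$, and not dominating, as it is in $S_B$.

(e) An initial vertex is not in $X$. Use Lemma~\ref{lem:start}(b) and Lemma~\ref{lem:short}(a).
\end{proof}

So out-free vertices keep half of their out-neighborhood, while dominating and initial vertices have many arcs to $S_B\setminus\Gamma$, where all vertices are out-free. It remains to lead out-free vertices to the hubs.

\section{The three-step lemma}\label{sec:three}

We repeat the count of walks $v\to w\to z\to b$ from Section~\ref{sec:idea}, now with $w$ and $z$ outside $\Gamma$ and outside a small forbidden set. The new danger is in the case $w\not\to b$: the vertices $z$ supplied by Lemma~\ref{lem:compare} could all lie in $\Gamma$. This cannot happen if $w$ is out-free and outside $X$, so we must know that few of the candidates $w$ are dominating. Each of the hypotheses (i) and (ii) below ensures this.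

\begin{lemma}\label{lem:three}
Let $\Phi\subseteq V(D)$ with $|\Phi|\le h$, let $v$ be out-free with $d=d^+(v)$, and let $b\in B$. Assume that (i) $b\in S_B^\circ$ or (ii) $v\in S_B^\circ$. Let
\[
W=N^+(v)\setminus(\Gamma\cup\Phi\cup X\cup B).
\]
Then $|W|\ge\frac25d$, and at least $|W|/16$ vertices $w\in W$ satisfy
\begin{equation}\label{eq:many}
\bigl|(N^+(w)\cap N^-(b))\setminus(\Gamma\cup\Phi)\bigr|\ge|W|/16 .
\end{equation}
The mirror image holds for in-free $v$ and $a\in A$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:types}(c), $|W|\ge d/2-h-5h-100h$. As $d\ge10^4h$, we have $106h\le d/10$, so $|W|\ge\frac25d\ge4000h$.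

\emph{Case 1: $W_1=W\cap N^-(b)$ has $|W_1|\ge|W|/2$.} By Lemma~\ref{lem:count}(a), at least $|W|/12$ vertices $w\in W_1$ have at least $|W|/12$ out-neighbors in $W_1$, and $W_1\subseteq N^-(b)\setminus(\Gamma\cup\Phi)$.

\emph{Case 2: $W_2=W\setminus N^-(b)$ has $|W_2|\ge|W|/2$.} The vertices of $W_2$ lie outside $\Gamma$, so each is dominating or out-free. At most $l-1$ of them are dominating. Indeed, under (i) a dominating $w\in W_2$ has $b\not\to w$ because $b\in S_B^\circ$, it has $w\not\to b$ because $w\in W_2$, and $w\ne b$ because $w\notin B$; so $w$ is a non-neighbor of $b$. Under (ii) every $w\in W$ has the in-neighbor $v\in S_B^\circ$, so none is dominating.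

Let $W_3$ be the set of out-free vertices of $W_2$, so $|W_3|\ge|W|/2-l$. By the mirror image of Lemma~\ref{lem:count}(a), at least $|W_3|/6\ge|W|/12-l/6\ge|W|/16$ vertices $w\in W_3$ have at least $|W_3|/6$ in-neighbors in $W_3$. Fix such a $w$. These in-neighbors lie outside $N^-(b)$. Since $b\in B$ and $w\notin B$, we have $d^-(b)\ge d^-(w)$, and Lemma~\ref{lem:compare} gives $|N^+(w)\cap N^-(b)|\ge|W_3|/6-l$. As $w$ is out-free and $w\notin X$, at most $3m$ of these vertices lie in $\Gamma$. The left side of \eqref{eq:many} is therefore at least $|W|/12-2l-3m-h\ge|W|/12-2h$, and $|W|/12-|W|/16=|W|/48\ge83h$.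
\end{proof}

\section{Anchors and links}\label{sec:links}

We now fix the colors of a few vertices. We work with the $2t$ colors $1,\dots,2t$, of which $t$ will be kept; the reason appears in Section~\ref{sec:random}. Colors $1$ and $2$ play a special role: they are always kept, the alternating paths use them, and color $1$ absorbs every vertex that has no other place. For a color $i$ put
\[
\bar\imath=1\ \text{ if } i\ne1,\qquad \bar1=2,
\]
so that $\bar\imath\in\{1,2\}\setminus\{i\}$.

\subsection{Anchors}

A dominating vertex of color $i$ needs $k$ out-neighbors of color $i$ in $S_B^\circ$. It may miss $l-1$ vertices of $S_B^\circ$, and a share of order $1/t$ of a set of order $h$ can be smaller than $l$. We therefore fix a set $B_i\subseteq B^\circ$ of color $i$ and admit to color $i$ only vertices that are adjacent to most of $B_i$. If $|B_i|=4(k+l)$, every vertex is admitted. Doing this for all colors would occupy a number of vertices of order $t(k+l)$, more than we can afford, so we do it for colors $1$ and $2$ only. Put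
\[
s_1=s_2=4(k+l),\qquad s_i=4k\quad(3\le i\le2t),\qquad\text{so that}\quad\sum_is_i=8\nu .
\]

\begin{lemma}\label{lem:anchors}
There are pairwise disjoint sets $B_i\subseteq B^\circ$ and $A_i\subseteq A^\circ$, $i\in[2t]$, with $|B_i|=|A_i|=s_i$, such that every $a\in A_i$ has at most $s_i/4$ non-neighbors in $B_i$ and every $b\in B_i$ has at most $s_i/4$ non-neighbors in $A_i$.
\end{lemma}

\begin{proof}
Recall that $|B^\circ|,|A^\circ|\ge94h$, while all the sets together have $16\nu$ vertices. For $i=1,2$ choose the sets arbitrarily; the condition holds because $l-1<k+l=s_i/4$. For $i\ge3$ let $s=4k$ and take a set $\tilde B$ of $2s$ unused vertices of $B^\circ$. By Lemma~\ref{lem:count}(c), fewer than $2sl/(s/8)=16l$ vertices have more than $s/8$ non-neighbors in $\tilde B$. Choose $A_i\subseteq A^\circ$ avoiding these, the used vertices and $\tilde B$; this excludes at most $16l+16\nu+8k\le h$ vertices. There are at most $s\cdot s/8$ pairs of non-neighbors between $A_i$ and $\tilde B$, so at most $(s^2/8)/(s/4)=s/2$ vertices of $\tilde B$ have more than $s/4$ non-neighbors in $A_i$. Choose $B_i$ among the other vertices of $\tilde B$.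
\end{proof}

The vertices of the sets $B_i$ and $A_i$ are the \emph{anchors}. By Lemma~\ref{lem:types}(d) and its mirror image, the vertices of $B_i$ are out-free and those of $A_i$ are in-free. A vertex of $A_i$ may be dominating, and it cannot be moved to another color; this is why the lemma controls the non-neighbors between $A_i$ and $B_i$. Nothing is claimed about non-neighbors inside $B_i$ or inside $A_i$.

A vertex is \emph{$i$-defective} if it has more than $s_i/4$ non-neighbors in $B_i$ or more than $s_i/4$ non-neighbors in $A_i$. Since $l-1<k+l$, and by Lemma~\ref{lem:count}(c) applied to $B_i$ and to $A_i$,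
\begin{equation}\label{eq:defective}
\begin{array}{l}
\text{no vertex is $1$-defective or $2$-defective, and}\\
\text{for every $i$ fewer than $8l$ vertices are $i$-defective.}
\end{array}
\end{equation}

\subsection{Links}

The first vertex of a core path lies in $\Gamma$ and perhaps in $Y_B$, so it is not a target to which Lemma~\ref{lem:three}(i) applies. We extend some core paths at both ends so that they start in $B^\circ$ and end in $A^\circ$. The extension also lets us choose the parity of the length. A \emph{kind} is a color $i\in[2t]$ or a pair $(\sigma,\varepsilon)\in\{1,2\}^2$.

\begin{lemma}\label{lem:links}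
There are pairwise disjoint paths in $D$, called links, $k$ of each kind, that contain no anchor and have the following properties.
\begin{enumerate}
\item[(a)] Each link $Q$ consists of a prefix, a core path and a suffix. The prefix and the suffix have at most four vertices each and lie outside $\Gamma$. The first vertex $b_Q$ of $Q$ lies in $B^\circ$ and the last vertex $a_Q$ lies in $A^\circ$.
\item[(b)] A link of kind $i$ contains no $i$-defective vertex.
\item[(c)] A link of kind $(\sigma,\varepsilon)$ has an odd number of vertices if $\sigma=\varepsilon$ and an even number otherwise.
\end{enumerate}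
\end{lemma}

\begin{proof}
We need $2kt+4k\le4kt$ links. First assign distinct core paths to them, where a link of kind $i$ gets a core path without $i$-defective vertices. By \eqref{eq:defective} this excludes fewer than $8l$ core paths, and $m\ge4kt+8l$, so the assignment can be made greedily. Core paths contain no anchors, since anchors lie outside $\Gamma$.

Now treat the links one after the other, choosing first the suffix and then the prefix. At any moment let $\Phi_0$ consist of the anchors, the prefix and suffix vertices chosen so far and, for a link of kind $i$, the $i$-defective vertices. Then $|\Phi_0|\le16\nu+8\cdot4kt+8l\le48\nu\le h/2$. We show that there are prefixes of both parities that avoid $\Gamma\cup\Phi_0$ and start in $B^\circ$; the suffix is the mirror image, and the parity of the prefix is chosen to satisfy (c). Let $u_1\in S_B^*\subseteq B\cup Y_B$ be the first vertex of the core path. Note that among any $l+1$ vertices two are neighbors, since one of them has at most $l-1$ non-neighbors among the other $l$.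

Suppose that $u_1\in Y_B$. By Lemma~\ref{lem:start}(c) and Lemma~\ref{lem:short}(a), $u_1$ has at least $99h-l-5h-m-h/2\ge l+1$ in-neighbors in $B^\circ\setminus\Phi_0$. Two of them satisfy $g'\to g$. The prefix is $g$ or $g'g$.

Suppose that $u_1\in B$. Since $|B^\circ\setminus\Phi_0|\ge l+1$, there are $g'\to g$ in $B^\circ\setminus\Phi_0$. The vertex $g\in S_B^\circ$ is out-free. Lemma~\ref{lem:three}(ii) with $v=g$, $b=u_1$ and $\Phi=\Phi_0\cup\{g,g'\}$ yields $w,z\notin\Gamma\cup\Phi$ with $g\to w\to z\to u_1$, and $w\ne z$ as $D$ has no loops. The prefix is $g\,w\,z$ or $g'g\,w\,z$.
\end{proof}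

\subsection*{The precoloring}
Give color $i$ to $B_i\cup A_i$ and to all vertices of links of kind $i$. Color each link $Q$ of kind $(\sigma,\varepsilon)$ alternately with $1$ and $2$, starting with $\sigma$ at $b_Q$; by Lemma~\ref{lem:links}(c), $a_Q$ gets color $\varepsilon$. These colors are \emph{precolors}. Core paths that belong to no link have no precolor. By \eqref{eq:defective} and Lemma~\ref{lem:links}(b),
\begin{equation}\label{eq:precolor}
\text{a vertex with precolor $i$ lies in $B_i\cup A_i$ or is not $i$-defective.}
\end{equation}
Let $\Omega$ be the set of all anchors and all prefix and suffix vertices, and let $F=V(D)\setminus(\Gamma\cup\Omega)$. Then $|\Omega|\le16\nu+32kt\le48\nu\le h/200$.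

All four kinds $(\sigma,\varepsilon)$ are needed. In $D[V_1,\dots,V_t]$ a three-step walk from a vertex of color $i$ will have colors $i,\bar\imath,i,\bar\imath$. So the start $x$ of the route \eqref{eq:route} dictates the color of $b_Q$, and the end $y$ independently dictates the color of $a_Q$.

\section{The random coloring}\label{sec:random}

Independently for each vertex of $F$: with probability $\frac12$ put it into the \emph{reservoir} $U$, and otherwise give it a \emph{random color} chosen uniformly from $[2t]$. So a vertex of $F$ gets a given random color with probability $p=\frac1{4t}$. A vertex is \emph{$i$-settled} if it has random color $i$ and is not $i$-defective; such vertices will keep their color if $i$ is kept. Put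
\[
\eta=e^{-K/(3200t)}\le e^{-31250k},\qquad\zeta=2e^{-h/(64t)}+16\eta\le2e^{-156k}+16\eta,
\]
where the inequalities follow from $\nu/t\ge k$. For out-free $v$ let $W_v^+=N^+(v)\setminus(\Gamma\cup\Omega\cup X\cup B)\subseteq F$; by Lemma~\ref{lem:three}, applied with any $b\in B^\circ$, we have $|W_v^+|\ge\frac25d^+(v)$. For in-free $v$ the mirror image is $W_v^-=N^-(v)\setminus(\Gamma\cup\Omega\cup X\cup A)$.

\subsection{Bad vertices}

For an out-free vertex $v$, a link $Q$ and colors $\alpha,\gamma$, let $\mathcal G^+(v,Q;\alpha,\gamma)$ be the event that $v$ has at least $k$ $\alpha$-settled out-neighbors $w$, each with at least $k$ $\gamma$-settled vertices $z\ne v$ such that $w\to z\to b_Q$. The condition $z\ne v$ makes the event depend only on the outcomes on $F\setminus\{v\}$. The mirror image $\mathcal G^-(v,Q;\alpha,\gamma)$, for in-free $v$, concerns walks $a_Q\to z\to w\to v$ with $w$ $\alpha$-settled and $z\neq v$ $\gamma$-settled.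

\begin{lemma}\label{lem:good}
If $v$ is out-free with $d=d^+(v)$, then $\mathcal G^+(v,Q;\alpha,\gamma)$ fails with probability at most $5e^{-d/(1600t)}$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:three}(i) with $\Phi=\Omega$ and $b=b_Q\in B^\circ$. At least $d/40$ vertices $w\in W_v^+$ have $|N^+(w)\cap N^-(b_Q)\cap F|\ge d/40$. Let $\mathcal W$ be the set of those $w$ that are not $\alpha$-defective, and for $w\in\mathcal W$ let $Z(w)$ be the set of vertices of $(N^+(w)\cap N^-(b_Q)\cap F)\setminus\{v\}$ that are not $\gamma$-defective. By \eqref{eq:defective}, $|\mathcal W|,|Z(w)|\ge d/40-8l-1\ge d/50$, because $d/200\ge K/200\ge8l+1$. Let $\mu=pd/50=d/(200t)$. Then $p|\mathcal W|,\,p|Z(w)|\ge\mu\ge K/(200t)\ge4k$.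

Call $w\in\mathcal W$ \emph{poor} if fewer than $k$ vertices of $Z(w)$ have random color $\gamma$. As $k\le p|Z(w)|/2$, \eqref{eq:chernoff} shows that $w$ is poor with probability at most $e^{-\mu/8}$. The events for different $w$ are dependent, so we use only expectations. Since $w\notin Z(w)$, being poor is independent of the color of $w$, and the expected number of poor vertices of random color $\alpha$ in $\mathcal W$ is at most $p|\mathcal W|e^{-\mu/8}$. By Markov's inequality there are $p|\mathcal W|/4$ or more of them with probability at most $4e^{-\mu/8}$. By \eqref{eq:chernoff}, fewer than $p|\mathcal W|/2$ vertices of $\mathcal W$ have random color $\alpha$ with probability at most $e^{-\mu/8}$. Outside these two events at least $p|\mathcal W|/4\ge k$ vertices of $\mathcal W$ have random color $\alpha$ and are not poor, so $\mathcal G^+$ holds. Finally $\mu/8=d/(1600t)$.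
\end{proof}

We define when a vertex is \emph{out-bad for a color $i$}, meaning that the random coloring does not give it the exits that it would need as a vertex of color $i$.
\begin{itemize}
\item An out-free vertex $v$ is out-bad for $i$ if $\mathcal G^+(v,Q;i,i)$ fails for some link $Q$ of kind $i$, or $\mathcal G^+(v,Q;\bar\imath,i)$ fails for some link $Q$ of kind $(\bar\imath,1)$ or $(\bar\imath,2)$.
\item A dominating vertex is never out-bad.
\end{itemize}
In the mirror image, an in-free $v$ is \emph{in-bad for $i$} if $\mathcal G^-(v,Q;i,i)$ fails for some link of kind $i$, or $\mathcal G^-(v,Q;\bar\imath,i)$ fails for some link of kind $(1,\bar\imath)$ or $(2,\bar\imath)$; dominated vertices are never in-bad. A vertex outside $\Gamma$ is \emph{$i$-bad} if it is out-bad or in-bad for $i$; by Lemma~\ref{lem:types}(b) this is covered by the cases defined so far.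
\begin{itemize}
\item An initial vertex $v$ is out-bad for $i$ if for some $\gamma\in\{i,\bar\imath\}$ fewer than $k$ vertices of $N^+(v)\cap S_B$ are $\gamma$-settled and not $\gamma$-bad.
\end{itemize}
For terminal vertices, in-bad is the mirror image, with $N^-(v)\cap S_A$. All these notions refer to the random outcome and are not affected by later recoloring.

\begin{lemma}\label{lem:bad}
Let $i\in[2t]$.
\begin{enumerate}
\item[(a)] An out-free vertex $v$ is out-bad for $i$ with probability at most $e^{-d^+(v)/(3200t)}\le\eta$, and this event depends only on the outcomes on $F\setminus\{v\}$. Moreover $\sum_ve^{-d^+(v)/(3200t)}\le20K\eta$.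
\item[(b)] An initial vertex is out-bad for $i$ with probability at most $\zeta$.
\end{enumerate}
The mirror images hold as well.
\end{lemma}

\begin{proof}
(a) Let $d=d^+(v)$. The definition involves $3k$ events $\mathcal G^+$, so the probability is at most $15ke^{-d/(1600t)}$ by Lemma~\ref{lem:good}. Since $e^{d/(3200t)}\ge1/\eta\ge e^{31250k}\ge15k$, this is at most $e^{-d/(3200t)}$. The sum is bounded by Lemma~\ref{lem:count}(d) with $\theta=3200t$.

(b) Fix $\gamma\in\{i,\bar\imath\}$. By Lemma~\ref{lem:types}(e), the number $N$ of vertices of $N^+(v)\cap S_B\cap F$ that are not $\gamma$-defective satisfies $N\ge h-m-|\Omega|-8l\ge h/2$. By \eqref{eq:chernoff}, fewer than $pN/2$ of them have random color $\gamma$ with probability at most $e^{-pN/8}\le e^{-h/(64t)}$. By (a) and its mirror image each of them is $\gamma$-bad with probability at most $2\eta$, independently of its own color. So the expected number that have random color $\gamma$ and are $\gamma$-bad is at most $2\eta pN$, and this number is at least $pN/4$ with probability at most $8\eta$. Outside these events at least $pN/4\ge h/(32t)\ge k$ of them are $\gamma$-settled and not $\gamma$-bad. Sum over the two values of $\gamma$.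
\end{proof}

\subsection{A good outcome}

The expected number of $i$-bad vertices is bounded by $40K\eta$. When $t$ is large compared with $k$ and $l$, this bound is not below $1$, because $K$ grows with $t$ and $\eta$ does not tend to $0$. It is, however, tiny compared with $h$, which is what the repair step needs. Similarly, the property $\Pi_i$ below fails with a probability bounded in terms of $\eta$, which is too weak for a union bound over $t$ colors but shows that at least half of $2t$ colors are likely to have it. This is the reason for starting with $2t$ colors.

For a color $i$ let $\Pi_i$ be the conjunction of: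
\begin{enumerate}
\item[(i)] at most $h/16$ vertices are $i$-bad;
\item[(ii)] at most $s_i/4$ vertices of $B_i$ are out-bad for $i$, and at most $s_i/4$ vertices of $A_i$ are in-bad for $i$.
\end{enumerate}
The \emph{own color} of a vertex is its precolor or random color, if it has one. Let $N_{\mathrm{bad}}$ be the number of pairs $(v,\mathrm{out})$ such that $v$ is out-bad for $1$ or for its own color, plus the number of pairs $(v,\mathrm{in})$ such that $v$ is in-bad for $1$ or for its own color.

\begin{lemma}\label{lem:outcome}
There is an outcome with the following properties.
\begin{enumerate}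
\item[(O1)] $\Pi_1$ and $\Pi_2$ hold.
\item[(O2)] $\Pi_i$ holds for at least $t$ of the $2t$ colors.
\item[(O3)] $N_{\mathrm{bad}}\le h/(64k)$.
\item[(O4)] $|U\cap N^+(v)|\ge h/8$ for every out-free or initial $v$, and $|U\cap N^-(v)|\ge h/8$ for every in-free or terminal $v$.
\end{enumerate}
\end{lemma}

\begin{proof}
We show that each property fails with probability less than $\frac14$.

By Lemma~\ref{lem:bad}(a) and its mirror image, the expected number of $i$-bad vertices is at most $40K\eta$, so (i) fails with probability at most $40K\eta/(h/16)=6.4\cdot10^6\eta$. The vertices of $B_i$ are out-free, so the expected number that are out-bad for $i$ is at most $s_i\eta$, and it exceeds $s_i/4$ with probability at most $4\eta$; the mirror image holds for $A_i$. Thus $\Pi_i$ fails with probability at most $10^7\eta$. Hence (O1) fails with probability at most $2\cdot10^7\eta$. If (O2) fails, more than $t$ colors violate $\Pi_i$, while the expected number is at most $2t\cdot10^7\eta$; so this probability is also at most $2\cdot10^7\eta<\frac14$.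

(O3) Let $v$ be out-free. If $v\in F$, the probability that $v$ has a random color and is out-bad for it is $\sum_ip\,\mathbb P(v\text{ out-bad for }i)\le e^{-d^+(v)/(3200t)}$, by the independence in Lemma~\ref{lem:bad}(a). If $v\notin F$, its own color is not random, and the same bound holds. Together with badness for color $1$, out-free vertices contribute at most $40K\eta$ to $\mathbb EN_{\mathrm{bad}}$. The at most $2m$ initial vertices lie in $\Gamma$ and have no random color, so they contribute at most $2m\cdot2\zeta$. With the mirror images, $\mathbb EN_{\mathrm{bad}}\le80K\eta+8m\zeta\le(8\cdot10^5\eta+\zeta)h$. So (O3) fails with probability at most $64k(8\cdot10^5\eta+\zeta)\le10^8ke^{-31250k}+128ke^{-156k}<\frac14$, using $k\le e^k$.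

(O4) For out-free $v$, \eqref{eq:chernoff} gives $|U\cap W_v^+|\ge|W_v^+|/4\ge d^+(v)/10\ge h/8$ except with probability at most $e^{-|W_v^+|/16}\le e^{-d^+(v)/40}$, and by Lemma~\ref{lem:count}(d) these bounds sum to at most $20Ke^{-K/40}$. An initial $v$ has at least $h-m-|\Omega|\ge h/2$ out-neighbors in $F$ by Lemma~\ref{lem:types}(e), so fewer than $h/8$ of them lie in $U$ with probability at most $e^{-h/32}$. With the mirror images, (O4) fails with probability at most $40Ke^{-K/40}+4me^{-h/32}$. By $e^y\ge y^2/2$ this is at most $128000/K+820/h<\frac14$, since $h\ge3\cdot10^4$.
\end{proof}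

\section{The final coloring}\label{sec:repair}

Fix an outcome as in Lemma~\ref{lem:outcome}. By (O1) and (O2) there is a set $I\subseteq[2t]$ with $|I|=t$, $1,2\in I$, and $\Pi_i$ for all $i\in I$. Note that $\bar\imath\in I$ for every $i$. Define a coloring $\varphi:V(D)\to I$:
\begin{itemize}
\item if $v$ has precolor $i\in I$, or $v$ is $i$-settled with $i\in I$, then $\varphi(v)=i$;
\item in all other cases, in particular for $v\in U$, $\varphi(v)=1$.
\end{itemize}
Color $1$ can take all these vertices because no vertex is $1$-defective and because $N_{\mathrm{bad}}$ counts badness for $1$ at every vertex. Let $\mathcal L$ be the list of all pairs $(v,\mathrm{out})$ with $v$ out-bad for $\varphi(v)$ and all pairs $(v,\mathrm{in})$ with $v$ in-bad for $\varphi(v)$. Since $\varphi(v)$ is $1$ or the own color of $v$, (O3) gives $|\mathcal L|\le N_{\mathrm{bad}}\le h/(64k)$.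

\subsection*{Repair}
We give every vertex on the list new exits from the reservoir. Process the pairs of $\mathcal L$ in any order. For $(v,\mathrm{out})$ with $i=\varphi(v)$, choose one at a time $k$ vertices of $U\cap N^+(v)$ and recolor them $i$, and $k$ further ones and recolor them $\bar\imath$. For $(v,\mathrm{in})$ do the same in $U\cap N^-(v)$. The chosen vertices are called \emph{fresh}. No vertex is chosen twice, and a vertex recolored $\gamma$ must be neither $\gamma$-defective nor $\gamma$-bad.

Each choice is possible. A vertex that is out-bad is out-free or initial, so by (O4) there are at least $h/8$ candidates. We exclude at most $h/16$ vertices that are $\gamma$-bad, by $\Pi_\gamma$(i), fewer than $8l$ that are $\gamma$-defective, and at most $2k|\mathcal L|\le h/32$ that were chosen before. The total is less than $h/8$ since $8l\le h/32$. The mirror image applies to pairs $(v,\mathrm{in})$.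

Let $V_i$, $i\in I$, be the resulting color classes. They partition $V(D)$ into $t$ sets.

\begin{lemma}\label{lem:final}
Let $i\in I$.
\begin{enumerate}
\item[(a)] All vertices with precolor $i$ and all $i$-settled vertices lie in $V_i$.
\item[(b)] A dominating vertex of $V_i$ has at most $s_i/4$ non-neighbors in $B_i$.
\item[(c)] A vertex of $V_i$ that is out-bad for $i$ has $k$ fresh out-neighbors in $V_i$ and $k$ fresh out-neighbors in $V_{\bar\imath}$.
\end{enumerate}
The mirror images of (b) and (c) hold as well.
\end{lemma}

\begin{proof}
(a) They have $\varphi=i$, and only vertices of $U$ are recolored.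

(b) A vertex $x\in V_i$ is fresh, or has precolor $i$, or is $i$-settled, or $i=1$. By the rule for fresh vertices, \eqref{eq:precolor} and \eqref{eq:defective}, $x$ is not $i$-defective or $x\in B_i\cup A_i$. In the first case the bound holds by definition. In the second case a dominating $x$ lies in $A_i$, because the vertices of $B_i$ are out-free, and Lemma~\ref{lem:anchors} gives the bound.

(c) A fresh vertex of $V_i$ lies in $F$, hence outside $\Gamma$, and is not $i$-bad, so it is not out-bad for $i$. Thus a vertex $x\in V_i$ that is out-bad for $i$ was never recolored. So $\varphi(x)=i$ and $(x,\mathrm{out})\in\mathcal L$. The $2k$ vertices chosen for this pair keep their new colors, since no vertex is chosen twice.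
\end{proof}

\section{Strong connectivity of the $t+1$ digraphs}\label{sec:verify}

Let $D_0$ be the digraph on $V(D)$ formed by the arcs of $D$ between different classes $V_i$, $i\in I$. A vertex $x\in V_i$ is \emph{out-ready} if it is out-free and not out-bad for $i$; \emph{in-ready} is the mirror image. We show that every vertex reaches an out-ready vertex in at most two steps, and that an out-ready vertex reaches the links in three.

\begin{lemma}\label{lem:ready}
Let $i\in I$, $x\in V_i$ and $\gamma\in\{i,\bar\imath\}$.
\begin{enumerate}
\item[(a)] If $x$ is dominating, it has at least $k$ out-ready out-neighbors in $V_\gamma$.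
\item[(b)] If $x$ is initial and not out-bad for $i$, it has at least $k$ out-ready out-neighbors in $V_\gamma$.
\item[(c)] If $x$ is out-bad for $i$, it has at least $k$ out-neighbors in $V_\gamma$ each of which is out-ready or dominating.
\end{enumerate}
Consequently, if $|\Delta|\le k-1$ and $x\notin\Delta$, then each of $D[V_i]-\Delta$ and $D_0-\Delta$ contains a walk with at most two arcs from $x$ to an out-ready vertex. The mirror image holds as well.
\end{lemma}

\begin{proof}
(a) The vertex $x$ has at most $s_\gamma/4$ non-neighbors in $B_\gamma$: for $\gamma=i$ by Lemma~\ref{lem:final}(b), and for $\gamma=\bar\imath\in\{1,2\}$ by \eqref{eq:defective}. Also $x\notin B_\gamma\subseteq S_B^\circ$, and by Lemma~\ref{lem:types}(a) $x$ sends arcs to all its neighbors in $B_\gamma$. By $\Pi_\gamma$(ii), at most $s_\gamma/4$ vertices of $B_\gamma$ are out-bad for $\gamma$. So at least $s_\gamma/2\ge2k$ vertices of $B_\gamma$ are out-neighbors of $x$ and not out-bad for $\gamma$. They are out-free and lie in $V_\gamma$ by Lemma~\ref{lem:final}(a).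

(b) By definition at least $k$ vertices of $N^+(x)\cap S_B$ are $\gamma$-settled and not $\gamma$-bad. They lie in $V_\gamma$ by Lemma~\ref{lem:final}(a). They lie in $S_B\cap F\subseteq S_B\setminus\Gamma$, so they are out-free by Lemma~\ref{lem:types}(d).

(c) Take the $k$ fresh out-neighbors in $V_\gamma$ from Lemma~\ref{lem:final}(c). They lie outside $\Gamma$, so each is dominating or out-free, and they are not $\gamma$-bad, so the out-free ones are out-ready.

For the consequence, a vertex $x\in V_i$ that is not out-ready is dominating, or initial and not out-bad for $i$, or out-bad for $i$. In the first two cases one step by (a) or (b) to a vertex outside $\Delta$ suffices. In the third case take a step by (c) and, if the new vertex is dominating, a step by (a). To stay in $D[V_i]$, take $\gamma=i$ at each step. To stay in $D_0$, take $\gamma=\bar\jmath$ at a vertex of $V_j$, so that each arc joins different classes.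
\end{proof}

\begin{lemma}\label{lem:reach}
Let $i\in I$, let $x\in V_i$ be out-ready, and let $|\Delta|\le k-1$ with $x\notin\Delta$. Let $Q$ be a link with $b_Q\notin\Delta$.
\begin{enumerate}
\item[(a)] If $Q$ has kind $i$, then $D[V_i]-\Delta$ contains a walk from $x$ to $b_Q$.
\item[(b)] If $Q$ has kind $(\bar\imath,1)$ or $(\bar\imath,2)$, then $D_0-\Delta$ contains a walk from $x$ to $b_Q$.
\end{enumerate}
In the mirror image, an in-ready $y\in V_i$ is reached from $a_Q$ in $D[V_i]-\Delta$ for $Q$ of kind $i$, and in $D_0-\Delta$ for $Q$ of kind $(1,\bar\imath)$ or $(2,\bar\imath)$.
\end{lemma}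

\begin{proof}
Let $\alpha=i$ in (a) and $\alpha=\bar\imath$ in (b). Since $x$ is not out-bad for $i$, the event $\mathcal G^+(x,Q;\alpha,i)$ holds. Choose an $\alpha$-settled $w\notin\Delta$ among the $k$ given by the event, and then an $i$-settled $z\notin\Delta$ among the $k$ given for $w$. So $x\to w\to z\to b_Q$. By Lemma~\ref{lem:final}(a), $w\in V_\alpha$, $z\in V_i$, and $b_Q\in V_\alpha$ since its precolor is $\alpha$. The walk has colors $i,i,i,i$ in (a) and $i,\bar\imath,i,\bar\imath$ in (b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We build the route \eqref{eq:route} in each of the $t+1$ digraphs. Let $|\Delta|\le k-1$.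

Let $i\in I$ and $x,y\in V_i\setminus\Delta$. By Lemma~\ref{lem:ready} and its mirror image, $D[V_i]-\Delta$ contains walks from $x$ to an out-ready vertex $x'$ and from an in-ready vertex $y'$ to $y$. The $k$ links of kind $i$ are disjoint and lie in $V_i$ by Lemma~\ref{lem:final}(a), so one of them, $Q$, avoids $\Delta$. Lemma~\ref{lem:reach} gives walks from $x'$ to $b_Q$ and from $a_Q$ to $y'$ in $D[V_i]-\Delta$. Hence $y$ is reachable from $x$ in $D[V_i]-\Delta$. As $|V_i|\ge|B_i|\ge4k\ge k+1$, the digraph $D[V_i]$ is strongly $k$-connected.

Now let $x,y\in V(D)\setminus\Delta$. By Lemma~\ref{lem:ready} and its mirror image, $D_0-\Delta$ contains walks from $x$ to an out-ready vertex $x'$, say in $V_i$, and from an in-ready vertex $y'$, say in $V_j$, to $y$. One of the $k$ disjoint links of kind $(\bar\imath,\bar\jmath)$ avoids $\Delta$; call it $Q$. It is precolored alternately with $1,2\in I$, so by Lemma~\ref{lem:final}(a) it is a path of $D_0$. Lemma~\ref{lem:reach} gives walks from $x'$ to $b_Q$ and from $a_Q$ to $y'$ in $D_0-\Delta$. Hence $y$ is reachable from $x$ in $D_0-\Delta$. As $n\ge k+1$, the digraph $D_0$ is strongly $k$-connected.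

Renaming the colors in $I$ as $1,\dots,t$ turns $D_0$ into $D[V_1,\dots,V_t]$ and gives the required partition.
\end{proof}

\begin{thebibliography}{1}

\bibitem{QYZ}
Yuzhen Qi, Jin Yan, Jia Zhou,
\emph{Bipartitions with prescribed order of highly connected digraphs},
arXiv:2402.16593 (2024).

\end{thebibliography}
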